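# Almost-complex 4-manifolds with many anti-invariant classes and no integrability

## 1. Theorem 1 and the meaning of its terms

Let $X$ be a compact connected smooth $4$-manifold with an almost-complex structure $J$, that is, $J\in\mathrm{End}(TX)$ with $J^2=-\mathrm{id}$. Let $J$ act on real $2$-forms by $(J\alpha)(Z,W)=\alpha(JZ,JW)$, call $\alpha$ *anti-invariant* if $J\alpha=-\alpha$, and put
$$H^-_J(X)=\{[\alpha]\in H^2_{dR}(X;\mathbb R):\ J\alpha=-\alpha,\ d\alpha=0\},\qquad h^-_J=\dim_{\mathbb R}H^-_J(X).$$

**Theorem 1.**

(a) Let $C$ be a compact connected Riemann surface of genus $g\ge 2$ with complex structure $j$, let $X=C\times T^2$ with $T^2=\mathbb R^2_{u,v}/\mathbb Z^2$, and let $\lambda:C\to(0,\infty)$ be smooth and non-constant. Define $J=j$ on $TC$ and $J\partial_u=\lambda^{-1}\partial_v$, $J\partial_v=-\lambda\,\partial_u$. Then $J$ is not integrable, and $h^-_J\ge 2g\ge 4$.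

(b) For every integer $n\ge 0$ there is a compact connected $4$-manifold $X$ with a non-integrable almost-complex structure $J$ that is compatible with a symplectic form, such that $h^-_J=n=b^+(X)-1$.

The theorem answers a question in Daniele Angella, "Cohomological aspects of non-Kähler manifolds", arXiv:1302.0524 (2013). The question asks for a proof or a disproof of this conjecture: *on a compact connected $4$-manifold with an almost-complex structure $J$, if $h^-_J\ge3$, then $J$ is integrable.* Part (a) disproves it. Part (b) says that no lower bound on $h^-_J$ can force integrability. Lemma 4 below shows that $b^+-1$ is the largest value $h^-_J$ can take when $J$ is compatible with a symplectic form, so not even attaining this maximum is enough.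

The number $3$ has a simple meaning. At each point the anti-invariant forms make up a $2$-dimensional space, so three of them always satisfy a linear relation whose coefficients are *functions*. Three closed forms that are independent over $\mathbb R$ therefore come with non-constant functions attached. The hope behind the conjecture would be that these functions force a complex structure. Theorem 9, at the end, says precisely what they do force. Between these two theorems come a two-parameter family of examples (Theorem 5), which proves (b), and counterexamples on elliptic surfaces (Theorem 8).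

## 2. Types, integrability and the positivity of anti-invariant forms

Everything is $C^\infty$. The manifold $X$ carries the orientation induced by $J$.

**Definition (types).** $\Lambda^{1,0}$ is the space of complex covectors $\varphi$ with $\varphi\circ J=i\varphi$, and $\Lambda^{0,1}=\overline{\Lambda^{1,0}}$. Forms of type $(p,q)$ are spanned by products of $p$ covectors from $\Lambda^{1,0}$ and $q$ from $\Lambda^{0,1}$. Conversely, a rank-$2$ complex subbundle $E\subset T^*X\otimes\mathbb C$ with $E\oplus\bar E=T^*X\otimes\mathbb C$ is $\Lambda^{1,0}$ for exactly one $J$.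

The action of $J$ multiplies a $(2,0)$-form by $i^2=-1$, a $(0,2)$-form by $(-i)^2=-1$, and a $(1,1)$-form by $i\cdot(-i)=1$. So the real anti-invariant forms are the real forms of type $(2,0)+(0,2)$, that is, the forms $\alpha=\mathrm{Re}\,\Phi$ with $\Phi$ of type $(2,0)$. Here $\Phi$ is determined by $\alpha$: if $\mathrm{Re}\,\Phi=0$ then $\Phi=-\bar\Phi$ has both types $(2,0)$ and $(0,2)$, hence is $0$. Since $\Lambda^{2,0}$ is a complex line bundle, the anti-invariant forms are the sections of a real bundle of rank $2$.

*Example.* On $\mathbb C^2$ with coordinates $z=x_1+ix_2$, $w=y_1+iy_2$, the anti-invariant forms are spanned at each point by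
$$\mathrm{Re}(dz\wedge dw)=dx_1\wedge dy_1-dx_2\wedge dy_2,\qquad \mathrm{Re}(i\,dz\wedge dw)=-(dx_1\wedge dy_2+dx_2\wedge dy_1).$$

**Definition (integrability).** Let $N_J(A,B)=[JA,JB]-J[JA,B]-J[A,JB]-[A,B]$. The structure $J$ is integrable if $N_J=0$; by the Newlander–Nirenberg theorem this holds iff $J$ comes from holomorphic coordinates.

There is an equivalent test on forms. Let $\varphi$ be a $(1,0)$-form and $A,B$ real vector fields. The fields $Z=A+iJA$ and $W=B+iJB$ are killed by all $(1,0)$-forms, and fields of this kind span the vectors of type $(0,1)$. Using $i\varphi(V)=\varphi(JV)$,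
$$d\varphi(Z,W)=-\varphi([Z,W])=-\varphi\big([A,B]-[JA,JB]+J[JA,B]+J[A,JB]\big)=\varphi(N_J(A,B)).$$
So $J$ is integrable iff $d\varphi$ has no $(0,2)$-part for every $(1,0)$-form $\varphi$. Because $d(f\varphi)=df\wedge\varphi+f\,d\varphi$ and $df\wedge\varphi$ has no $(0,2)$-part, it is enough to test a local frame of $\Lambda^{1,0}$.

**Lemma 2.** If $\alpha$ is real and anti-invariant, then $\alpha\wedge\alpha\ge0$, with $\alpha\wedge\alpha>0$ wherever $\alpha\neq0$. If moreover $X$ is compact and connected, $\alpha$ is closed and $\alpha\not\equiv0$, then $[\alpha]\ne0$. Hence $h^-_J$ is the dimension of the space of closed anti-invariant forms.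

*Proof.* Write $\alpha=\frac12(\Phi+\bar\Phi)$ with $\Phi$ of type $(2,0)$. Since $\Phi\wedge\Phi=0$, we get $\alpha\wedge\alpha=\frac12\Phi\wedge\bar\Phi$. At a point, $\Phi=c\,\varphi_1\wedge\varphi_2$ for a basis $\varphi_1,\varphi_2$ of $\Lambda^{1,0}$, and
$$\varphi_1\wedge\varphi_2\wedge\bar\varphi_1\wedge\bar\varphi_2=(i\varphi_1\wedge\bar\varphi_1)\wedge(i\varphi_2\wedge\bar\varphi_2),$$
since both sides equal $-\varphi_1\wedge\bar\varphi_1\wedge\varphi_2\wedge\bar\varphi_2$. The right side is positive: for $\varphi=dx+i\,dy$ one has $i\varphi\wedge\bar\varphi=2\,dx\wedge dy$. So $\alpha\wedge\alpha=\frac12|c|^2\cdot(\text{positive})$. If $\alpha$ is closed and not identically $0$, then $\int_X\alpha\wedge\alpha>0$, whereas this integral would vanish if $[\alpha]=0$. Thus $\alpha\mapsto[\alpha]$ is injective on closed anti-invariant forms. $\blacksquare$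

Lemma 2 replaces cohomology by forms: to bound $h^-_J$ from below it suffices to write down linearly independent closed anti-invariant forms. It also shows that an anti-invariant form is nondegenerate wherever it is nonzero, so there wedging it with $1$-forms is injective.

**Definition (compatibility, $b^+$).** A symplectic form $\omega$ is compatible with $J$ if $\omega(JZ,JW)=\omega(Z,W)$ and $\omega(Z,JZ)>0$ for $Z\ne0$; equivalently, $\omega$ is a closed positive $(1,1)$-form. Then $J$ is called almost-Kähler. The number $b^+(X)$ is the maximal dimension of a subspace of $H^2_{dR}(X;\mathbb R)$ on which $\int_X a\wedge b$ is positive definite, for the orientation given by $J$. With $b^-$ defined in the same way for negative definite subspaces, $b_2=b^++b^-$ and the signature is $b^+-b^-$.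

For later use: if $\varphi$ is of type $(1,0)$, then $(i\varphi\wedge\bar\varphi)(Z,JZ)=2|\varphi(Z)|^2$.

**On a Riemann surface.** From now on $C$ is a compact connected Riemann surface of genus $g$ with complex structure $j$. For real $1$-forms put $(*\rho)(Y)=-\rho(jY)$. In a coordinate $z=x+iy$ this gives $*dx=dy$, $*dy=-dx$, so $**=-1$. If $\rho=a\,dx+b\,dy$, then $\rho\wedge*\rho=(a^2+b^2)\,dx\wedge dy$, which is positive where $\rho\neq0$, and $\rho\wedge*\sigma=\sigma\wedge*\rho$. Finally $\rho+i{*\rho}$ is of type $(1,0)$:
$$(\rho+i{*\rho})(jY)=\rho(jY)+i\rho(Y)=i\big(\rho(Y)-i\rho(jY)\big)=i(\rho+i{*\rho})(Y),$$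
and it is the only $(1,0)$-form with real part $\rho$.

## 3. Products $C\times T^2$ with a varying torus

Here $X$, $J$, $\lambda$ are as in Theorem 1(a), but we allow constant $\lambda$ and any genus $g$ until we say otherwise. The form
$$\theta=du+i\lambda\,dv$$
is of type $(1,0)$. Indeed it vanishes on $TC$, which $J$ preserves, and $\theta(J\partial_u)=\lambda^{-1}\cdot i\lambda=i=i\theta(\partial_u)$, $\theta(J\partial_v)=-\lambda=i\cdot i\lambda=i\theta(\partial_v)$. For a real $1$-form $\rho$ on $C$ the form
$$\alpha_\rho=\mathrm{Re}\big((\rho+i{*\rho})\wedge\theta\big)=\rho\wedge du-\lambda{*\rho}\wedge dv$$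
is therefore anti-invariant. Since $d\alpha_\rho=d\rho\wedge du-d(\lambda{*\rho})\wedge dv$,
$$\alpha_\rho\text{ is closed}\iff d\rho=0\ \text{ and }\ d(\lambda{*\rho})=0. \tag{1}$$

**Constant $\lambda$.** If $\lambda=1$, then (1) says that $\rho$ is harmonic. This gives a $2g$-dimensional space of closed anti-invariant forms, so $h^-_J\ge2g$. But here $J$ is the product complex structure. We want to keep $2g$ forms while letting $\lambda$ vary.

**Keeping the same $\rho$.** The obvious attempt is to keep the harmonic forms $\rho$ and change only $\lambda$. Then (1) becomes $d\lambda\wedge{*\rho}=0$, and for non-constant $\lambda$ the space of harmonic $\rho$ satisfying this has dimension at most $1$. To see this, let $\rho_1,\rho_2\neq0$ be two of them. On the open set $d\lambda\neq0$ both $*\rho_i$ are real multiples of $d\lambda$. So, away from the isolated zeros of $\rho_2$, we have $\rho_1=f\rho_2$ with $f$ real, whence $\rho_1+i{*\rho_1}=f(\rho_2+i{*\rho_2})$. Both of these are holomorphic $1$-forms, so $f$ is holomorphic; being real, it is locally constant. By the identity theorem for holomorphic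 $1$-forms, $\rho_1=c\rho_2$ on $C$. So this attempt leaves at most one form, far from three.

**A case where one can see the way out.** Let $C=\mathbb R^2_{s,t}/\mathbb Z^2$ with $*ds=dt$, and let $\lambda=\lambda(s)$ be non-constant. The form $\rho=dt$ still satisfies (1), since $\lambda{*dt}=-\lambda(s)\,ds$ is closed. The form $ds$ does not, since $d(\lambda\,dt)=\lambda'(s)\,ds\wedge dt$. But $\rho=\lambda^{-1}ds$ does: it is closed, and $\lambda{*\rho}=dt$. It is cohomologous to a nonzero multiple of $ds$, because $\int_0^1\lambda^{-1}ds>0$. So the class $[ds]$ survives even though its harmonic representative does not. The lesson is to fix the cohomology class of $\rho$ and let the representative move with $\lambda$.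

**Solving in every class.** In general we write $\rho=\rho_0+d\varphi$ with $\rho_0$ closed and solve for the function $\varphi$. The equation $d(\lambda{*\rho})=0$ becomes $d(\lambda{*d\varphi})=-d(\lambda{*\rho_0})$. We prove a slightly more general solvability statement, with an extra closed $1$-form $\kappa$ that Section 5 will need; for the present section, $\kappa=0$. The textbook fact we use is this: for a linear elliptic operator $P$ on a compact manifold, the image of $P$ on smooth sections is the $L^2$-orthogonal complement of $\ker P^*$.

**Lemma 3.** Let $\lambda:C\to(0,\infty)$ be smooth and $\kappa$ a closed real $1$-form on $C$. For every $2$-form $F$ on $C$ with $\int_CF=0$ there is a function $\varphi$ with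
$$L\varphi:=d(\lambda{*d\varphi})-\kappa\wedge d\varphi=F .$$

*Proof.* In a coordinate $x+iy$, $L\varphi=\big((\lambda\varphi_x)_x+(\lambda\varphi_y)_y+\text{first-order terms in }\varphi\big)\,dx\wedge dy$, so $L$ is elliptic of second order. (Fixing an area form turns $2$-forms into functions, and the $L^2$-pairing of $\psi$ with $L\varphi$ becomes $\int_C\psi\,L\varphi$.)

We compute the adjoint. By Stokes, $\int\psi\,d(\lambda{*d\varphi})=-\int\lambda\,d\psi\wedge{*d\varphi}$, which is symmetric in $\varphi,\psi$. Moreover
$$0=\int_Cd(\varphi\psi\kappa)=\int_C\psi\,d\varphi\wedge\kappa+\int_C\varphi\,d\psi\wedge\kappa,\qquad\text{so}\qquad\int_C\psi\,\kappa\wedge d\varphi=-\int_C\varphi\,\kappa\wedge d\psi .$$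
Hence $L^*\psi=d(\lambda{*d\psi})+\kappa\wedge d\psi$. Taking $\psi=\varphi$ gives $\int\varphi\,\kappa\wedge d\varphi=0$, and therefore
$$\int_C\varphi\,L\varphi=\int_C\varphi\,L^*\varphi=-\int_C\lambda\,d\varphi\wedge{*d\varphi}.$$
If $L^*\varphi=0$, the right side vanishes, so $d\varphi=0$ and $\varphi$ is constant; conversely constants lie in $\ker L^*$. (The same holds for $L$.) So $\mathrm{im}\,L$ consists of the $F$ orthogonal to the constants, i.e. with $\int_CF=0$. $\blacksquare$

**Proof of Theorem 1(a).** Let $g\ge2$ and let $\lambda$ be non-constant. Clearly $J^2=-\mathrm{id}$.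

**Step 1: $J$ is not integrable.** We compute one value of $N_J$. Let $Y$ be a vector field on $C$, lifted to $X$; then $Y$ and $jY$ commute with $\partial_u,\partial_v$. So
$$N_J(Y,\partial_v)=[jY,-\lambda\partial_u]-J[jY,\partial_v]-J[Y,-\lambda\partial_u]-[Y,\partial_v]
=-(jY\lambda)\,\partial_u+\lambda^{-1}(Y\lambda)\,\partial_v .$$
This is nonzero where $Y\lambda\neq0$, and since $d\lambda\not\equiv0$ we can choose $Y$ so that this happens somewhere.

**Step 2: there are at least $2g$ independent closed anti-invariant forms.** Given a closed $\rho_0$ on $C$, apply Lemma 3 with $\kappa=0$ and $F=-d(\lambda{*\rho_0})$, which is exact and so has integral $0$. The resulting $\rho=\rho_0+d\varphi$ is closed and satisfies $d(\lambda{*\rho})=0$. Hence the solutions $\rho$ of (1) map onto $H^1(C;\mathbb R)$, and their space has dimension at least $2g$. The map $\rho\mapsto\alpha_\rho$ is injective, and by Lemma 2 so is $\alpha_\rho\mapsto[\alpha_\rho]$. Thus $h_J^-\ge2g\ge4$. $\blacksquare$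

The conjecture is now disproved. Taking $\lambda=1+\varepsilon f$ with $f$ non-constant and $\varepsilon\to0$, one sees that such $J$ exist arbitrarily $C^\infty$-close to an integrable structure, the product Kähler one.

## 4. The upper bound $b^+-1$ for almost-Kähler structures

To get the exact value of $h^-_J$ we need an upper bound.

**Lemma 4.** If $J$ is compatible with a symplectic form $\omega$ on a compact $X$, then $h^-_J\le b^+(X)-1$.

*Proof.* The form $\omega$ is of type $(1,1)$. For $\alpha$ anti-invariant, $\omega\wedge\alpha$ has type $(3,1)+(1,3)$ and so vanishes. If $\alpha$ is also closed and $(t,\alpha)\neq(0,0)$, then by Lemma 2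
$$\int_X(t\omega+\alpha)^2=t^2\int_X\omega^2+\int_X\alpha^2>0 .$$
So $\mathbb R[\omega]\oplus H^-_J$ is a positive definite subspace of dimension $h^-_J+1$. $\blacksquare$

*Example.* On the torus $T^4$ of Section 3 ($g=1$, $\lambda=\lambda(s)$) the form $\omega=ds\wedge dt+du\wedge dv$ is compatible with $J$, since $du\wedge dv=\frac{i}{2\lambda}\theta\wedge\bar\theta$. As $b_2(T^4)=6$ and the signature is $0$, $b^+=3$. The two forms found there, $dt\wedge du+\lambda\,ds\wedge dv$ and $\lambda^{-1}ds\wedge du-dt\wedge dv$, give $h^-_J\ge2$. So $h_J^-=2$ exactly.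

## 5. Twisted torus bundles and all values of $h^-_J$

Products will turn out to give the even values $2g$. For the odd values we twist the fiber, so that exactly one class is lost.

**Construction.** Let $g\ge0$, let $\kappa$ be a closed real $1$-form on $C$ and let $f:\tilde C\to\mathbb R$ be a function on the universal cover with $df=\kappa$. Then $f(\gamma x)=f(x)+k(\gamma)$ for $\gamma\in\pi_1(C)$, where $k:\pi_1(C)\to\mathbb R$ is the period homomorphism. We assume that $k$ has values in $\mathbb Z$. Let $X_k$ be the quotient of $\tilde C\times\mathbb R^2$ by the group generated by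
$$(x,u,v)\mapsto(\gamma x,\,u-k(\gamma)v,\,v)\quad(\gamma\in\pi_1(C)),\qquad (x,u,v)\mapsto(x,u+a,v+b)\quad(a,b\in\mathbb Z).$$
The first maps compose like $\pi_1(C)$ because $k$ is a homomorphism. Conjugating the translation by $(a,b)$ with the map of $\gamma$ gives the translation by $(a-k(\gamma)b,\,b)$, which is again integral. So the group is $\mathbb Z^2\rtimes\pi_1(C)$. Dividing first by $\mathbb Z^2$, we get $X_k=(\tilde C\times T^2)/\pi_1(C)$, where $\pi_1(C)$ acts on $\tilde C$ by deck transformations and on $T^2$ by the automorphisms $(u,v)\mapsto(u-k(\gamma)v,v)$. So the action is free, properly discontinuous and cocompact, and $X_k$ is a compact connected $T^2$-bundle over $C$.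

The form $dv$ is invariant, and so is $e:=du+f\,dv$: the map of $\gamma$ pulls it back to $du-k(\gamma)dv+(f+k(\gamma))dv=e$, and translations do not change it. Both descend to $X_k$, and
$$de=\kappa\wedge dv .$$
Given a smooth $\lambda:C\to(0,\infty)$, let $J_{\kappa,\lambda}$ be the almost-complex structure whose $\Lambda^{1,0}$ is spanned by $\Lambda^{1,0}C$ and $\theta=e+i\lambda\,dv$. For $\kappa=0$ (and $f=0$) this is the structure of Section 3.

*Example by hand.* Let $C=\mathbb R^2_{s,t}/\mathbb Z^2$, $*ds=dt$, $\kappa=ds$, $f=s$, $\lambda=1$. Then $ds,dt,e,dv$ is a coframe with $de=ds\wedge dv$. For $\rho=a\,ds+b\,dt$ with constant $a,b$, the form $\rho\wedge e-{*\rho}\wedge dv$ has differential $-\rho\wedge ds\wedge dv=b\,ds\wedge dt\wedge dv$, so it is closed iff $b=0$. One of two classes is lost.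

**Theorem 5.**

1. $J_{\kappa,\lambda}$ is compatible with the symplectic form $\omega=\omega_C+e\wedge dv$, where $\omega_C$ is any (positive) area form on $C$.
2. $J_{\kappa,\lambda}$ is integrable if and only if $\kappa=0$ and $\lambda$ is constant.
3. $h^-_{J_{\kappa,\lambda}}=b^+(X_k)-1$, and this equals $2g$ if $[\kappa]=0$ and $2g-1$ if $[\kappa]\neq0$.

**Theorem 1(b) follows.** For $n=2g$ with $g\ge0$, take $\kappa=0$ and $\lambda$ non-constant. For $n=2g-1$ with $g\ge1$, take any $\kappa$ with integral periods and $[\kappa]\neq0$, and any $\lambda$. In both cases $J_{\kappa,\lambda}$ is almost-Kähler by part 1, non-integrable by part 2, and has $h^-=n=b^+-1$ by part 3. Every integer $n\ge0$ occurs.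

**Proof of Theorem 5.**

**Step 1: compatibility.** We have $d\omega=d(e\wedge dv)=\kappa\wedge dv\wedge dv=0$. Also $\theta\wedge\bar\theta=-2i\lambda\,e\wedge dv$, so $e\wedge dv=\frac{i}{2\lambda}\theta\wedge\bar\theta$. Similarly, locally $\omega_C$ is a positive multiple of $i\sigma\wedge\bar\sigma$ for a nowhere zero $(1,0)$-form $\sigma$ on $C$. So $\omega$ is of type $(1,1)$, and $\omega(Z,JZ)$ is a combination of $|\sigma(Z)|^2$ and $|\theta(Z)|^2$ with positive coefficients. This is positive for $Z\neq0$. So part 1 holds.

**Step 2: integrability.** We test the frame $\sigma,\theta$ of $\Lambda^{1,0}$. Here $d\sigma$ is a $2$-form on $C$, hence of type $(1,1)$. Next,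
$$d\theta=(\kappa+i\,d\lambda)\wedge dv,\qquad dv=\frac{\theta-\bar\theta}{2i\lambda},$$
so the $(0,2)$-part of $d\theta$ is $-\frac1{2i\lambda}(\kappa+i\,d\lambda)^{0,1}\wedge\bar\theta$. It vanishes iff $\kappa+i\,d\lambda$ is of type $(1,0)$, i.e. iff $d\lambda={*\kappa}$. In that case $d{*d\lambda}=d{*{*\kappa}}=-d\kappa=0$, so $\lambda$ is harmonic on the compact surface $C$, hence constant; then $*\kappa=0$ and $\kappa=0$. Conversely, if $\kappa=0$ and $\lambda$ is constant, then $d\theta=0$. So part 2 holds.

**Step 3: closed anti-invariant forms from $1$-forms on $C$.** This step bounds $h^-_J$ from below. For a real $1$-form $\rho$ on $C$ let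
$$\alpha_\rho=\mathrm{Re}\big((\rho+i{*\rho})\wedge\theta\big)=\rho\wedge e-\lambda{*\rho}\wedge dv,$$
which is anti-invariant. From $de=\kappa\wedge dv$,
$$d\alpha_\rho=d\rho\wedge e-\rho\wedge\kappa\wedge dv-d(\lambda{*\rho})\wedge dv,$$
so
$$\alpha_\rho\text{ is closed}\iff d\rho=0\ \text{ and }\ d(\lambda{*\rho})=\kappa\wedge\rho. \tag{2}$$
Integrating the second equation shows that $\int_C\kappa\wedge\rho=0$ is necessary. It is also sufficient at the level of classes. Let $\rho_0$ be closed with $\int_C\kappa\wedge\rho_0=0$. Then $\rho=\rho_0+d\varphi$ satisfies (2) iff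
$$d(\lambda{*d\varphi})-\kappa\wedge d\varphi=\kappa\wedge\rho_0-d(\lambda{*\rho_0}).$$
The left side is $L\varphi$ from Lemma 3, and the right side has integral $0$. So a solution exists. Thus every class in
$$\{c\in H^1(C;\mathbb R):[\kappa]\cup c=0\}$$
contains a solution $\rho$ of (2). By Poincaré duality on $C$ this space has dimension $2g$ if $[\kappa]=0$ and $2g-1$ if $[\kappa]\neq0$. Different $\rho$ give different $\alpha_\rho$, and by Lemma 2 these inject into $H^-_J$. So $h^-_J\ge2g$, respectively $h_J^-\ge2g-1$.

**Step 4: the value of $b^+(X_k)$.** This step gives the matching upper bound, through Lemma 4. We need three numbers.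

*Euler characteristic.* $\chi(X_k)=\chi(C)\chi(T^2)=0$, since $X_k$ is a torus bundle over $C$.

*Signature.* The map $(x,u,v)\mapsto(x,v)$ descends to $X_k\to C\times S^1$. The translations $(x,u,v)\mapsto(x,u+s,v)$ commute with the group, so they act on $X_k$, and integral $s$ acts trivially. The resulting action of $\mathbb R/\mathbb Z$ is free: if $(x,u+s,v)$ is the image of $(x,u,v)$ under a group element, then that element has $\gamma=1$, $b=0$ and $a=s$, so $s\in\mathbb Z$. Its orbits are the fibers of the map. So $X_k$ is a principal circle bundle over the oriented $3$-manifold $C\times S^1$, and it bounds the associated disc bundle, a compact oriented $5$-manifold. A closed oriented $4$-manifold that bounds a compact oriented $5$-manifold has signature $0$. So $b^+=b^-$.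

*First Betti number.* As $\tilde C\times\mathbb R^2$ is simply connected, $\pi_1(X_k)=\mathbb Z^2\rtimes\pi_1(C)$. In its abelianization a translation $(a,b)$ is identified with its conjugates $(a-k(\gamma)b,b)$. So
$$H_1(X_k;\mathbb Z)=H_1(C;\mathbb Z)\oplus\mathbb Z^2/\langle k(\gamma)\mathbf e_u:\gamma\in\pi_1(C)\rangle,$$
where $\mathbf e_u$ generates the $u$-translations. Hence $b_1=2g+2$ if $k=0$ and $b_1=2g+1$ if $k\neq0$. Note that $k=0$ iff $[\kappa]=0$.

From $0=\chi=2-2b_1+b_2$ we get $b_2=2b_1-2$, and so $b^+=b_1-1$, which is $2g+1$ if $[\kappa]=0$ and $2g$ if $[\kappa]\neq0$. With Step 1 and Lemma 4, $h^-_J\le b^+-1=2g$, respectively $2g-1$. Together with Step 3 this proves part 3. $\blacksquare$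

## 6. Deforming elliptic surfaces

So far the manifolds were torus bundles. We now start from a complex surface with at least two holomorphic $2$-forms and an elliptic fibration, and deform its complex structure while keeping three closed forms anti-invariant. To do so we describe $J$ through its anti-invariant forms.

**Lemma 6.** Let $V$ be an oriented real $4$-space and $\Lambda\subset\Lambda^2V^*$ an oriented $2$-plane on which the wedge pairing is positive definite. Then there is a complex structure $J$ on $V$, depending smoothly on $\Lambda$ and inducing the orientation, whose space of anti-invariant forms is $\Lambda$. Reversing the orientation of $\Lambda$ replaces $J$ by $-J$.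

*Proof.* Take an oriented basis $a,b$ of $\Lambda$ with $a\wedge a=b\wedge b$, $a\wedge b=0$, and put $\Phi=a+ib$. Then $\Phi\wedge\Phi=a\wedge a-b\wedge b+2i\,a\wedge b=0$, so $\Phi=\varphi_1\wedge\varphi_2$ is decomposable. Also $\Phi\wedge\bar\Phi=a\wedge a+b\wedge b=2a\wedge a>0$, so $\varphi_1,\varphi_2,\bar\varphi_1,\bar\varphi_2$ is a basis of $V^*_{\mathbb C}$. Let $J$ be the structure with $\Lambda^{1,0}=\langle\varphi_1,\varphi_2\rangle=\{\varphi:\varphi\wedge\Phi=0\}$. By the computation in Lemma 2, $\Phi\wedge\bar\Phi>0$ means that $J$ induces the given orientation. The anti-invariant forms are the $\mathrm{Re}(c\Phi)$, $c\in\mathbb C$; they are spanned by $\mathrm{Re}\,\Phi=a$ and $\mathrm{Re}(-i\Phi)=b$, so they fill $\Lambda$. Any other choice of $(a,b)$ differs by a rotation and a positive factor, which multiplies $\Phi$ by a nonzero complex number and leaves $\Lambda^{1,0}$ unchanged. So $J$ depends only on the oriented plane $\Lambda$, and it does so smoothly, since $(a,b)$ can be chosen locally smoothly by Gram–Schmidt. Reversing the orientation replaces $\Phi$ by a multiple of $\bar\Phi$,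 hence $J$ by $-J$. $\blacksquare$

**Lemma 7.** Let $J$ be a complex structure on a real $4$-space $V$ and $P\subset V$ a real $2$-plane on which all anti-invariant $2$-forms vanish. Then $JP=P$.

*Proof.* Let $v,w$ be a basis of $P$. If $P$ is not the complex line through $v$, then $v,w$ are independent over $\mathbb C$, and for a basis $\varphi_1,\varphi_2$ of $\Lambda^{1,0}$ the determinant $(\varphi_1\wedge\varphi_2)(v,w)$ is nonzero. Then $\mathrm{Re}(\varphi_1\wedge\varphi_2)$ or $\mathrm{Re}(i\varphi_1\wedge\varphi_2)$ is an anti-invariant form not vanishing on $P$. $\blacksquare$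

The geometric genus $p_g(X)$ of a compact complex surface is the complex dimension of its space of holomorphic $2$-forms.

**Theorem 8.** Let $(X,J_0)$ be a compact connected complex surface with a surjective holomorphic map $\pi:X\to C$ whose general fiber is a connected elliptic curve, and with $p_g(X)\ge2$. Then there are non-integrable $J$ on $X$, arbitrarily $C^\infty$-close to $J_0$, with $h^-_J\ge3$.

This includes simply connected examples, such as the elliptic surfaces $E(n)$ with $n\ge3$, for which $p_g=n-1$.

**Which perturbation?** Let $\alpha_1,\alpha_2,\alpha_3$ be closed, anti-invariant for $J_0$, with $\alpha_3=x_1\alpha_1+x_2\alpha_2$ on some open set. Suppose we add a small exact form $\varepsilon\,d\mu$ to $\alpha_1$, keep $\alpha_2$, and use Lemma 6 to define the new structure by the plane $\langle\alpha_1+\varepsilon\,d\mu,\alpha_2\rangle$. Then the old $\alpha_3$ is in general no longer anti-invariant. The form $x_1(\alpha_1+\varepsilon\,d\mu)+x_2\alpha_2=\alpha_3+\varepsilon x_1d\mu$ is anti-invariant, but it is closed only if $dx_1\wedge d\mu=0$. This condition is met by $d\mu=dQ\wedge dx_1$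 for an arbitrary function $Q$, and that is the choice we make.

**Proof of Theorem 8.**

**Step 1: a function constant on fibers.** We find a region where two holomorphic $2$-forms have a ratio pulled back from $C$. Let $\Omega_1,\Omega_2$ be holomorphic $2$-forms independent over $\mathbb C$. Let $F$ be a smooth fiber over a regular value, and let $z$ be the pullback by $\pi$ of a local coordinate of $C$ near $\pi(F)$. Near a point of $F$, complete $z$ to holomorphic coordinates $(z,t)$; a holomorphic $2$-form is $\Omega=a\,dz\wedge dt=dz\wedge\eta$ with $\eta=a\,dt$. The restriction $\eta|_F$ does not depend on choices, because $dz\wedge(\eta-\eta')=0$ forces $\eta-\eta'$ to be a multiple of $dz$, and $dz|_F=0$. So $\Omega$ gives a global holomorphic $1$-form on $F$, which vanishes exactly where $\Omega$ does. On an elliptic curve the holomorphic $1$-forms are a one-dimensional space, and a nonzero one has no zeros. Hence on $F$ the form $\Omega_1$ is either identically zero or nowhere zero, and in the second case $\Omega_2/\Omega_1$ is constant on $F$.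

As $\Omega_1\not\equiv0$ and the points on general fibers are dense, there is a general fiber on which $\Omega_1$ is not identically zero. The same then holds for nearby fibers, since $\pi$ is a submersion near that fiber, hence open. So over some disc $D'\subset C$ of regular values with connected elliptic fibers, $\Omega_1$ has no zeros on $\pi^{-1}(D')$, and $h=\Omega_2/\Omega_1$ is holomorphic and constant on fibers. Using local holomorphic sections of $\pi$, $h=H\circ\pi$ with $H$ holomorphic on $D'$. If $H$ were constant, $\Omega_2-H\Omega_1$ would vanish on an open set, hence on the connected $X$, against independence. So $dH\ne0$ somewhere, and we choose a smaller disc $D\subset D'$ on which $H$ is an injective immersion. Put $U=\pi^{-1}(D)$ and write $h=x_1+ix_2$ on $U$. The fibers of $\pi$ in $U$ are the level sets of $(x_1,x_2)$, and $dx_1\wedge dx_2\neq0$ on $U$.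

**Step 2: the perturbed forms.** Let
$$\alpha_1=\mathrm{Re}\,\Omega_1,\qquad\alpha_2=\mathrm{Re}(i\Omega_1),\qquad\alpha_3=\mathrm{Re}\,\Omega_2 .$$
They are closed, since a holomorphic $2$-form on a complex surface is closed, and they are anti-invariant. They are independent over $\mathbb R$ because $\mathrm{Re}$ is injective on $(2,0)$-forms, hence independent in cohomology by Lemma 2. On $U$ we have $\alpha_3=\mathrm{Re}(h\Omega_1)=x_1\alpha_1+x_2\alpha_2$.

For a real $Q\in C_c^\infty(U)$ and small $\varepsilon>0$ put
$$\alpha_1'=\alpha_1+\varepsilon\,dQ\wedge dx_1,\qquad\alpha_2'=\alpha_2,\qquad\alpha_3'=\alpha_3+\varepsilon\,x_1\,dQ\wedge dx_1 .$$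
Then $\alpha_3'=x_1\alpha_1'+x_2\alpha_2'$ on $U$. Since $dQ\wedge dx_1=d(Q\,dx_1)$ and $x_1\,dQ\wedge dx_1=d(x_1Q\,dx_1)$, where $Q\,dx_1$ and $x_1Q\,dx_1$ extend by zero to $X$, all $\alpha_i'$ are closed and $[\alpha_i']=[\alpha_i]$.

**Step 3: the structure $J_\varepsilon$.** At $\varepsilon=0$ the wedge pairing on $\langle\alpha_1,\alpha_2\rangle$ is positive definite on $U$ by Lemma 2. Since $\mathrm{supp}\,Q$ is compact, $\langle\alpha_1',\alpha_2'\rangle$ stays a positive definite plane everywhere on $U$ for small $\varepsilon$. Orient it by $(\alpha_1',-\alpha_2')$. For $\varepsilon=0$ we have $\alpha_1-i\alpha_2=\Omega_1$, because $\alpha_2=\mathrm{Re}(i\Omega_1)=-\mathrm{Im}\,\Omega_1$; so Lemma 6 returns $J_0$. For small $\varepsilon$, Lemma 6 gives an almost-complex structure $J_\varepsilon$ on $U$, equal to $J_0$ outside $\mathrm{supp}\,Q$. We extend it to $X$ by $J_0$. It tends to $J_0$ in $C^\infty$ as $\varepsilon\to0$. On $U$ the forms $\alpha'_1,\alpha_2'$ are $J_\varepsilon$-anti-invariant by construction and $\alpha_3'$ is a combination of them; outside $\mathrm{supp}\,Q$ nothing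 has changed. So all $\alpha_i'$ are closed and $J_\varepsilon$-anti-invariant with independent classes, and $h^-_{J_\varepsilon}\ge3$.

**Step 4: the effect of $Q$ on a fiber.** We choose $Q$ so that a ratio of volume forms varies along a fiber. The expression $\alpha_1\wedge dQ\wedge dx_1$ is a derivation in $Q$ and $\alpha_2\wedge\alpha_2$ is a volume form on $U$, so
$$\alpha_1\wedge dQ\wedge dx_1=(YQ)\,\alpha_2\wedge\alpha_2\qquad\text{for all functions }Q$$
defines a vector field $Y$ on $U$. Clearly $Yx_1=0$. Also $Yx_2=0$: the form $\Omega_1\wedge dh$ has type $(3,0)$ and vanishes, so $0=\Omega_1\wedge dh\wedge d\bar h=-2i\,\Omega_1\wedge dx_1\wedge dx_2$, whose consequence for the real part is $\alpha_1\wedge dx_1\wedge dx_2=0$. Finally $Y$ is nowhere zero: $\alpha_1$ is nondegenerate, so $\alpha_1\wedge dx_1\neq0$ at every point, and some covector $\beta$ has $\alpha_1\wedge\beta\wedge dx_1\ne0$. So $Y$ is nowhere zero and tangent to the fibers.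

Fix a fiber $F\subset U$. Choose coordinates $(s,t)$ in a small flow box on $F$ where $Y|_F=\partial_s$, let $Q|_F=\chi(s)\chi(t)$ with a nonzero bump function $\chi$, and extend $Q$ to a function in $C_c^\infty(U)$ by means of a cutoff in the transverse directions. Then $YQ|_F=\chi'(s)\chi(t)$ is not identically zero, and it vanishes outside the flow box. So $YQ|_F$ is not constant. We have $\alpha_1\wedge\alpha_1=\frac12\Omega_1\wedge\bar\Omega_1=\alpha_2\wedge\alpha_2$ and $(dQ\wedge dx_1)^2=0$. Therefore
$$\frac{\alpha_1'\wedge\alpha_1'}{\alpha_2'\wedge\alpha_2'}=1+2\varepsilon\,YQ\quad\text{is not constant on }F. \tag{3}$$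

**Step 5: $J_\varepsilon$ is not integrable.** Suppose it is, for some small $\varepsilon>0$. Write $\alpha_i'=\mathrm{Re}\,\Phi_i$ for $i=1,2$, with $\Phi_i$ of type $(2,0)$ for $J_\varepsilon$. From $d\alpha_i'=0$ we get $d\Phi_i+d\bar\Phi_i=0$. By integrability, the two terms have types $(2,1)$ and $(1,2)$, so $d\Phi_i=0$ and $\Phi_i$ is holomorphic. Both have no zeros on $U$, since $\alpha_i'\wedge\alpha_i'>0$ there. So $m=\Phi_1/\Phi_2$ is a $J_\varepsilon$-holomorphic function on $U$.

The fiber $F$ is a $J_\varepsilon$-complex curve. Indeed $\Omega_1|_F=0$, because $F$ is a $J_0$-complex curve and $\Omega_1$ is of type $(2,0)$, and $dx_1|_F=0$. So $\alpha_1'$ and $\alpha_2'$ vanish on $TF$, and with them all $J_\varepsilon$-anti-invariant forms. Lemma 7 shows that $TF$ is $J_\varepsilon$-invariant.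

So $m|_F$ is a holomorphic function on a compact connected complex curve, hence constant. But
$$\frac{\alpha_1'\wedge\alpha_1'}{\alpha_2'\wedge\alpha_2'}=\frac{\Phi_1\wedge\bar\Phi_1}{\Phi_2\wedge\bar\Phi_2}=|m|^2$$
is then constant on $F$, contradicting (3). $\blacksquare$

## 7. What three closed anti-invariant forms force locally

A person trying to prove the conjecture would take three independent closed anti-invariant forms, write $\alpha_3=x_1\alpha_1+x_2\alpha_2$, and differentiate. This does produce structure: the level sets of $(x_1,x_2)$ turn out to be $J$-holomorphic curves. The next theorem shows exactly how far this goes. For functions $a,b$ of $(x_1,x_2,y_1,y_2)$ write $\{a,b\}=a_{y_1}b_{y_2}-a_{y_2}b_{y_1}$.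

**Theorem 9.** Let $X$ be a compact connected $4$-manifold with an almost-complex structure $J$, and let $\alpha_1,\alpha_2,\alpha_3$ be linearly independent closed $J$-anti-invariant forms. Then there is an open dense set $X_0\subset X$ such that near each point of $X_0$ there are coordinates $(x_1,x_2,y_1,y_2)$ and functions $P_{ij}=P_{ji}$ ($i,j\in\{1,2\}$) with
$$\alpha_i=\sum_jdP_{ij}\wedge dx_j\ (i=1,2),\qquad\alpha_3=x_1\alpha_1+x_2\alpha_2, \tag{4}$$
and the leaves $\{x=\mathrm{const}\}$ are $J$-holomorphic curves.

Conversely, let $P_{ij}=P_{ji}$ be any functions of $(x,y)$ on an open set of $\mathbb R^4$ with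
$$4\{P_{11},P_{12}\}\{P_{12},P_{22}\}>\{P_{11},P_{22}\}^2. \tag{5}$$
Then (4) defines closed forms that are anti-invariant for an almost-complex structure whose anti-invariant forms are spanned pointwise by $\alpha_1,\alpha_2$; this structure is unique up to sign (on each connected component).

*Example.* On $\mathbb C^2$ with $z=x_1+ix_2$, $w=y_1+iy_2$, take $\Omega_1=dz\wedge dw$ and $\Omega_2=z\,\Omega_1$. Then $\alpha_1=\mathrm{Re}\,\Omega_1=-dy_1\wedge dx_1+dy_2\wedge dx_2$ and $\alpha_2=\mathrm{Re}(i\Omega_1)=dy_2\wedge dx_1+dy_1\wedge dx_2$. So $P_{11}=-y_1$, $P_{12}=y_2$, $P_{22}=y_1$. Here $\{P_{11},P_{12}\}=\{P_{12},P_{22}\}=-1$ and $\{P_{11},P_{22}\}=0$, and (5) reads $4>0$.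

**Proof of Theorem 9.** Two tools are needed. First, fix a $J$-Hermitian metric. Anti-invariant forms are self-dual: for a unitary coframe $\varphi_1=e_1+ie_2$, $\varphi_2=e_3+ie_4$,
$$\varphi_1\wedge\varphi_2=(e_1\wedge e_3-e_2\wedge e_4)+i(e_1\wedge e_4+e_2\wedge e_3),$$
and the Hodge star sends $e_1\wedge e_3$ to $-e_2\wedge e_4$ and $e_1\wedge e_4$ to $e_2\wedge e_3$. So a closed anti-invariant form is also coclosed, i.e. harmonic, and by Aronszajn's unique continuation theorem a harmonic form that vanishes on a nonempty open subset of the connected $X$ is $0$. Second, by Lemma 2 a nonzero anti-invariant form at a point is nondegenerate, so there wedging $1$-forms with it is injective.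

**Step 1: $U=\{\alpha_1,\alpha_2\text{ pointwise independent}\}$ is open and dense.** Openness is clear. The set $\{\alpha_1\neq0\}$ is open and dense by unique continuation. If $U$ were not dense, then on some nonempty connected open set where $\alpha_1\neq0$ we would have $\alpha_2=f\alpha_1$ with $f$ smooth. Differentiating, $df\wedge\alpha_1=0$, so $df=0$ and $f=c$ is constant there. Then $\alpha_2-c\alpha_1$ vanishes on an open set, hence on $X$, contradicting linear independence.

**Step 2: the functions $x_1,x_2$ are independent on an open dense set.** The bundle of anti-invariant forms has rank $2$, so on $U$ we have $\alpha_3=x_1\alpha_1+x_2\alpha_2$ with smooth $x_i$. Differentiating,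
$$dx_1\wedge\alpha_1+dx_2\wedge\alpha_2=0. \tag{6}$$
Suppose that at some point $dx_1,dx_2$ are linearly dependent and not both zero. Then $(dx_1,dx_2)=(a\beta,b\beta)$ with $\beta\neq0$, $(a,b)\ne(0,0)$, and (6) gives $\beta\wedge(a\alpha_1+b\alpha_2)=0$. But $a\alpha_1+b\alpha_2$ is a nonzero anti-invariant form, so this is impossible. Hence at each point of $U$ either $dx_1\wedge dx_2\neq0$ or $dx_1=dx_2=0$. The latter cannot hold on a nonempty open set: there the $x_i$ would be locally constant, and $\alpha_3-x_1\alpha_1-x_2\alpha_2$, with these constants, would be a harmonic form vanishing on an open set, hence $0$ on $X$, against linear independence. So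
$$X_0=\{p\in U:dx_1\wedge dx_2\neq0\}$$
is open and dense in $X$.

**Step 3: the leaves are $J$-holomorphic.** Near $p\in X_0$ complete $x_1,x_2$ to coordinates $(x,y)$ on a box. Wedging (6) with $dx_2$ and with $dx_1$ gives $dx_1\wedge dx_2\wedge\alpha_i=0$ for $i=1,2$, that is, $\alpha_i$ has no $dy_1\wedge dy_2$-term and vanishes on the leaves $\{x=\mathrm{const}\}$. As $\alpha_1,\alpha_2$ span the anti-invariant forms, Lemma 7 says that the tangent planes of the leaves are $J$-invariant.

**Step 4: the normal form.** We find potentials. On the box write $\alpha_i=d\mu_i$. On each leaf $\mu_i$ is closed, because $\alpha_i$ vanishes there. By the Poincaré lemma with parameters there is a smooth $\varphi_i(x,y)$ with $\mu_i=d_y\varphi_i$ on each leaf. Replacing $\mu_i$ by $\mu_i-d\varphi_i$ removes its $dy$-terms, so now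
$$\mu_i=\sum_jA_{ij}\,dx_j,\qquad\alpha_i=\sum_jdA_{ij}\wedge dx_j .$$
It remains to make $A$ symmetric. Equation (6) reads
$$0=\sum_{i,j}dx_i\wedge dA_{ij}\wedge dx_j=-d(A_{12}-A_{21})\wedge dx_1\wedge dx_2,$$
so $A_{12}-A_{21}=c(x)$ depends on $x$ only. Choose $\psi(x)$ with $\partial_{x_2}\psi=-c$ and replace $\mu_1$ by $\mu_1+d\psi$. This changes $A_{12}$ to $A_{12}-c=A_{21}$ and $A_{11}$ to $A_{11}+\partial_{x_1}\psi$, and leaves $\alpha_1$ unchanged. The new matrix is symmetric; call it $P$. This is (4).

**Step 5: the converse, existence.** Let $P_{ij}=P_{ji}$ satisfy (5). The forms $\alpha_1,\alpha_2$ in (4) are exact, and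
$$d\alpha_3=\sum_idx_i\wedge\alpha_i=\sum_{i,j}dx_i\wedge dP_{ij}\wedge dx_j=0$$
by symmetry, as in Step 4. Expanding, and using $dP_{12}\wedge dP_{12}=0$ in the third product,
$$\begin{aligned}\alpha_1\wedge\alpha_1&=-2\,dP_{11}\wedge dP_{12}\wedge dx_1\wedge dx_2,\\ \alpha_2\wedge\alpha_2&=-2\,dP_{12}\wedge dP_{22}\wedge dx_1\wedge dx_2,\\ \alpha_1\wedge\alpha_2&=-\,dP_{11}\wedge dP_{22}\wedge dx_1\wedge dx_2 .\end{aligned}$$
Since $da\wedge db\wedge dx_1\wedge dx_2=\{a,b\}\,dy_1\wedge dy_2\wedge dx_1\wedge dx_2$, the Gram determinant of the wedge pairing, relative to this volume form, is $4\{P_{11},P_{12}\}\{P_{12},P_{22}\}-\{P_{11},P_{22}\}^2$. So (5) says exactly that $\alpha_1,\alpha_2$ are independent at each point and the pairing on their span is definite. Under (5) the function $\{P_{11},P_{12}\}$ has no zeros, so its sign is constant on each connected component. There we choose the orientation of $\mathbb R^4$ that makes the pairing positive definite and orient the plane by $(\alpha_1,\alpha_2)$. Lemma 6 gives a smooth $J$ whose anti-invariant forms are spanned by $\alpha_1,\alpha_2$, and $\alpha_3$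 is a pointwise combination of them.

**Step 6: the converse, uniqueness.** Let $\Lambda$ be the space of anti-invariant forms of $J$ at a point. Then $\Lambda\otimes\mathbb C=\Lambda^{2,0}\oplus\Lambda^{0,2}$. If $\Phi$ spans $\Lambda^{2,0}$, then $(c\,\Phi+d\,\bar\Phi)^2=2cd\,\Phi\wedge\bar\Phi$ vanishes iff $c=0$ or $d=0$, so the two lines are precisely the null lines of the wedge pairing on $\Lambda\otimes\mathbb C$. Hence $\Lambda$ determines $\Lambda^{2,0}$ up to conjugation, and with it $\Lambda^{1,0}=\{\varphi:\varphi\wedge\Phi=0\}$ up to conjugation, that is, $J$ up to sign. By continuity the sign is constant on each connected component. $\blacksquare$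

So three independent closed anti-invariant forms force, on an open dense set, a foliation by $J$-holomorphic curves of the form (4). Locally they leave three functions $P_{ij}$ of four variables, restricted only by the open condition (5). Section 6 can be read in these terms: if $\alpha_1,\alpha_2,\alpha_3$ there are written as in (4) near a point of $U$, the perturbation $\alpha_1'=\alpha_1+\varepsilon\,dQ\wedge dx_1$, $\alpha_2'=\alpha_2$ is the replacement of $P_{11}$ by $P_{11}+\varepsilon Q$, with $P_{12}$, $P_{22}$ and the coordinates unchanged. In the flat example above this gives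
$$\frac{\alpha_1'\wedge\alpha_1'}{\alpha_2'\wedge\alpha_2'}=\frac{\{-y_1+\varepsilon Q,\,y_2\}}{\{y_2,y_1\}}=1-\varepsilon\,Q_{y_1},$$
which is (3) with $Y=-\tfrac12\partial_{y_1}$.
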